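# Vertex stabilizers in tetravalent arc-transitive graphs with an almost simple group

## 1. Arcs, local actions, coset graphs, almost simple groups

All graphs are finite, simple and undirected, and are considered up to isomorphism. The vertex set of $\Gamma$ is $\mathrm V\Gamma$, and $\Gamma(v)$ is the set of neighbors of $v$. Groups act on the right, $h^g=g^{-1}hg$, $\log=\log_2$, and $n_2$ is the largest power of $2$ dividing the integer $n\ge1$. We write $D_4$ for the dihedral group of order $8$ acting on $4$ points.

**Definition 1 (arc-transitivity).** An *arc* of $\Gamma$ is an ordered pair of adjacent vertices. For $G\le\mathrm{Aut}(\Gamma)$, the graph $\Gamma$ is *$G$-arc-transitive* if $G$ is transitive on arcs. It is *tetravalent* if every vertex has valency $4$. The stabilizer of $v$ in $G$ is $G_v$.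

In a tetravalent $G$-arc-transitive graph every vertex begins an arc, so $G$ is also transitive on vertices and $|G|=|G_v|\,|\mathrm V\Gamma|$.

*Example.* The complete graph $K_5$ is tetravalent, and $A_5$ is arc-transitive on it because $A_5$ is $2$-transitive on five points. Here $G_v=A_4$, so $|G_v|=12$ and $|\mathrm V\Gamma|=5$.

**Definition 2 (local action).** The *local action* of $G$ is the permutation group $L$ that $G_v$ induces on $\Gamma(v)$.

If $\Gamma$ is $G$-arc-transitive then $L$ is transitive and, up to isomorphism of permutation groups, independent of $v$. In valency $4$ it is a transitive subgroup of $S_4$, that is, one of $C_4,V_4,D_4,A_4,S_4$.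

*Example.* For $n\ge3$ let $W_n$ have vertex set $\mathbb Z/n\times\{0,1\}$, with $(i,\varepsilon)$ adjacent to $(j,\delta)$ exactly when $j=i\pm1$. Call $\{(i,0),(i,1)\}$ the $i$-th layer. The graph is connected and tetravalent. The group $G=C_2\wr D_n$ (here $D_n$ has order $2n$ and permutes the layers; the $n$ factors $C_2$ swap the two points of a layer independently) acts arc-transitively. The neighborhood of $(0,0)$ consists of layers $1$ and $-1$. The stabilizer can swap inside each of them independently, and can exchange the two layers, so $L=D_4$. Also $|G|=2^n\cdot 2n$, $|\mathrm VW_n|=2n$ and $|G_v|=2^n$.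

**Definition 3 (2-arcs).** A *$2$-arc* is a triple $(u,v,w)$ with $u,w\in\Gamma(v)$ and $u\ne w$. If $G$ is transitive on $2$-arcs, $\Gamma$ is called *$(G,2)$-arc-transitive*.

Given arc-transitivity, this means that $L$ is $2$-transitive, which in valency $4$ says $L\in\{A_4,S_4\}$. *Example.* $A_5$ is transitive on the $60$ $2$-arcs of $K_5$, because it is $3$-transitive on five points.

**Definition 4 (blocks and turning 2-arcs).** Suppose $L=D_4$. Think of $D_4$ acting on the corners of a square. It preserves exactly one partition of the four corners into two pairs, the pairs of opposite corners. So each $\Gamma(v)$ has a canonical partition into two *blocks* of size $2$, and since it is canonical, $G$ maps the blocks of $\Gamma(v)$ to the blocks of $\Gamma(v^g)$. A $2$-arc $(u,v,w)$ is *turning* if $u$ and $w$ lie in different blocks of $\Gamma(v)$.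

*Example.* In $W_n$ the blocks of the neighborhood of a vertex in layer $i$ are the layers $i-1$ and $i+1$. A $2$-arc is turning when it goes from layer $i-1$ through layer $i$ to layer $i+1$, or the reverse.

**Definition 5 (coset graph).** Let $H\le G$ be finite groups and $a\in G\setminus H$ with $a^{-1}\in HaH$. The *coset graph* has as vertices the right cosets of $H$ in $G$, and $Hg$ is adjacent to $Hyg$ for all $y\in HaH$.

Adjacency is well defined because $HaH$ is a union of double cosets. It is symmetric because $a^{-1}\in HaH$, and there are no loops because $HaH\cap H=\emptyset$. The group $G$ acts by right multiplication, transitively on vertices, and the vertex $H$ has stabilizer $H$. The neighbors of $H$ are the cosets $Hah$ with $h\in H$. The group $H$ permutes them transitively, so $G$ is transitive on arcs. The stabilizer of $Ha$ in $H$ is $H\cap H^a$, so the valency is $|H:H\cap H^a|$. The component of $H$ consists of the cosets contained in $\langle H,a\rangle$, so the graph is connected exactly when $\langle H,a\rangle=G$. The action is faithful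 exactly when $H$ contains no nontrivial normal subgroup of $G$ (we say $H$ is *core-free*).

*Example.* Take $G=A_5$, $H=A_4$ the stabilizer of $5$, and $a=(1\,5)(2\,3)$. Then $H\cap H^a$ fixes $5$ and $1$, has order $3$, and the valency is $12/3=4$ on five vertices. This is $K_5$.

**Definition 6 (almost simple).** A group $G$ is *almost simple* with *socle* $T$ if $T\le G\le\mathrm{Aut}(T)$ for a nonabelian simple group $T$, identified with its group of inner automorphisms. We put $\mathrm{Out}(T)=\mathrm{Aut}(T)/T$.

A nontrivial normal subgroup $N$ of such a $G$ contains $T$. Indeed $N\cap T$ is $1$ or $T$, and if it were $1$ then $N$ would centralize $T$, but $C_{\mathrm{Aut}(T)}(T)=1$.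

*Example.* For $m\ge7$ we have $\mathrm{Aut}(A_m)=S_m$, so the almost simple groups with socle $A_m$ are $A_m$ and $S_m$. *Non-example.* The group $C_2\wr D_n$ above is not almost simple: it has the nontrivial normal $2$-subgroup $C_2^n$, which contains no nonabelian simple group.

## 2. The bound $|G_v|<|\mathrm V\Gamma|^c$ and the two theorems

In $W_n$ the vertex stabilizer is exponentially large in the number of vertices. Does almost simplicity of $G$ forbid such behavior? Can $|G_v|$ at least be of the order of a fixed positive power of $|\mathrm V\Gamma|$, infinitely often? The following conjecture, taken from Potočnik, Spiga and Verret, "Tetravalent arc-transitive graphs with unbounded vertex-stabilisers", arXiv:1010.2549 (2010), says no.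

**Conjecture.** For any positive constant $c$ there exists a finite family of graphs $\mathcal F_c$ such that: if $G$ is almost simple and $\Gamma$ is a connected tetravalent $G$-arc-transitive graph not isomorphic to any member of $\mathcal F_c$, then $|G_v|<|\mathrm V\Gamma|^c$.

Some exceptions are unavoidable: $K_5$ with $A_5$ has $12>5$, so $K_5\in\mathcal F_c$ for all $c\le1$.

The conjecture is true, and the exact rate can be determined. Throughout, $G$ is almost simple with socle $T$, $\Gamma$ is connected, tetravalent and $G$-arc-transitive, and $G\le\mathrm{Aut}(\Gamma)$.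

**Theorem 1.** For every $c>0$ there are only finitely many connected tetravalent graphs $\Gamma$ admitting an almost simple $G$ with $\Gamma$ $G$-arc-transitive and $|G_v|\ge|\mathrm V\Gamma|^c$. So the conjecture holds.

**Theorem 2.**
1. Let $T=A_m$, $m\ge7$. Then $|G_v|\le\max\{11664,\,2m\cdot2^{m/2}\}$. If $m$ is not a power of $2$, then $|G_v|\le\max\{11664,\,2^{\lfloor m/2\rfloor+1}\}$.
2. For every odd $m\ge27$, the maximum of $|G_v|$ over all pairs $(\Gamma,G)$ with socle $A_m$ is exactly $2^{(m+1)/2}$. For every odd $m\ge7$ the value $2^{(m+1)/2}$ is attained.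
3. There is an absolute constant $C$ such that if $T$ is of Lie type then $\log|G_v|\le C(\log|T|)^{5/6}$.
4. Over all pairs $(\Gamma,G)$,
$$\limsup_{|\mathrm V\Gamma|\to\infty}\frac{\ln|G_v|\cdot\ln\ln|\mathrm V\Gamma|}{\ln|\mathrm V\Gamma|}=\frac{\ln2}{2}.$$

Part 4 says that $|G_v|\le|\mathrm V\Gamma|^{(\frac{\ln2}2+o(1))/\ln\ln|\mathrm V\Gamma|}$, with $\frac{\ln2}2$ best possible.

We use three published facts:

- the classification of finite simple groups, with the standard orders of the groups $T$ and $\mathrm{Out}(T)$;
- the description of $\mathrm{Aut}(T)$ for classical $T$ (Kleidman–Liebeck, *The Subgroup Structure of the Finite Classical Groups*, Ch. 2);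
- if $\Gamma$ is connected and tetravalent and $G$ is transitive on its $2$-arcs, then $|G_v|$ divides $2^43^6=11664$ (Gardiner, Quart. J. Math. 24 (1973); Weiss; see Potočnik, European J. Combin. 30 (2009) 1323–1336).

## 3. Local actions other than $D_4$, and a first estimate for $A_m$

If $L\in\{A_4,S_4\}$ then $G$ is transitive on $2$-arcs and $|G_v|\le11664$ by the third fact.

If $L\in\{C_4,V_4\}$ then $L$ is regular. Let $u,v$ be adjacent. The arc stabilizer $G_{uv}$ fixes a point of $\Gamma(v)$, hence all of $\Gamma(v)$, and likewise all of $\Gamma(u)$. So for $w\in\Gamma(v)$ we have $G_{uv}\le G_{vw}$, and these groups have equal order, so $G_{uv}=G_{vw}$. Walking along edges, $G_{uv}$ fixes every vertex by connectedness, so $G_{uv}=1$ and $|G_v|=4$.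

Thus
$$L\ne D_4\ \Longrightarrow\ |G_v|\le11664,\tag{1}$$
and everything is about $L=D_4$. In that case $G_v$ will turn out to be a $2$-group (Lemma 1 below).

Let us try the alternating groups, granting that $G_v$ is a $2$-group. If $T=A_m$ with $m\ge7$, then $G_v$ is a $2$-subgroup of $S_m$. By Legendre's formula $(m!)_2=2^{m-\sigma}$, where $\sigma\ge1$ is the sum of the binary digits of $m$, so
$$|G_v|\le(m!)_2\le2^{m-1}.\tag{2}$$
On the other side $|\mathrm V\Gamma|\ge\frac{m!/2}{2^{m-1}}=\frac{m!}{2^m}\ge\left(\frac m{2e}\right)^m$, using $m!\ge(m/e)^m$. As soon as $m\ge2e\cdot2^{1/c}$ we get $|\mathrm V\Gamma|^c\ge2^m>|G_v|$. So for alternating socles the conjecture needs only the order of a Sylow $2$-subgroup.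

## 4. What the order of a Sylow $2$-subgroup gives for groups of Lie type

The natural next move is to repeat this for groups of Lie type: bound $|G_v|$ by $|T|_2|\mathrm{Out}(T)|$ and compare with $|T|$. In odd characteristic and large rank this works, and we shall use it in Section 8. In characteristic $2$ it stops.

Take $T=G=\mathrm{PSL}_2(q)$ with $q=2^f$. Then $|T|=q(q^2-1)$ and $|T|_2=q$. If all we know is that $G_v$ is a $2$-group, we cannot exclude $|G_v|=q$, $|\mathrm V\Gamma|=q^2-1$, in which case $|G_v|>|\mathrm V\Gamma|^{1/2}$. So the Sylow bound proves nothing for $c\le\frac12$.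

It is worse for $T=G=\mathrm{SL}_d(2)$. The order is $2^{d(d-1)/2}\prod_{i=2}^d(2^i-1)$, so a Sylow $2$-subgroup has order $2^{d(d-1)/2}$ and index less than $2^{2+3+\dots+d}=2^{(d-1)(d+2)/2}$. Its order therefore exceeds its index raised to the power $\frac d{d+2}$, which tends to $1$. So we must use more than the fact that $G_v$ is a $2$-group; we must use how $G_v$ sits inside $G$, and the graph tells us that.

## 5. The shift structure of $G_v$ when $L=D_4$

**Lemma 1.** Let $L=D_4$. There are $s\ge2$, an involution $x\in G$ and $a\in G$ such that, with $x_i=x^{a^i}$ $(i\in\mathbb Z)$, $P_k=\langle x_0,\dots,x_{k-1}\rangle$ and $K=\langle x,a\rangle$: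

(i) $|G_v|=2^{s+1}$;

(ii) $|P_k|=2^k$ for $0\le k\le s$;

(iii) $|G:K|\le2$, hence $T\le K$.

In words: up to index $2$, the vertex stabilizer is generated by successive translates of one involution under one element $a$, each new translate doubles the order, and $x$ and $a$ together generate nearly all of $G$.

*Proof.* **Step 1: lay out a path along which stabilizers shrink by factors of at most $2$.** Fix a turning $2$-arc $(v_0,v_1,v_2)$. By arc-transitivity choose $g\in G$ with $(v_0,v_1)^g=(v_1,v_2)$ and put $v_i=v_0^{g^i}$ for $i\in\mathbb Z$; this agrees with the given $v_0,v_1,v_2$. Applying powers of $g$, every $(v_{i-1},v_i,v_{i+1})$ is turning. Let $H_k=G_{v_0v_1\cdots v_k}$, the pointwise stabilizer.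

By arc-transitivity $|H_0:H_1|=4$. For $k\ge1$ the group $H_k$ fixes $v_{k-1}$ and $v_k$, so it preserves the block of $\Gamma(v_k)$ containing $v_{k-1}$, and hence the other block, which contains $v_{k+1}$. So $|H_k:H_{k+1}|\le2$. Moreover $|H_1:H_2|=2$: the group $H_1$ acts on $\Gamma(v_1)$ as the stabilizer of the point $v_0$ in $D_4$, and in $D_4$ a point stabilizer interchanges the two points of the opposite block (the reflection in a diagonal of the square).

**Step 2: find the place where shrinking stops, and the element $x$.** As $G$ is finite, there is a least $s\ge2$ with $H_s=H_{s+1}$. By Step 1 and the choice of $s$, $|H_k:H_{k+1}|=2$ for $1\le k\le s-1$. Now $H_s=H_{s+1}\le G_{v_1\cdots v_{s+1}}=H_s^g$, and the orders agree, so $H_s^g=H_s$. Choose $x\in H_{s-1}\setminus H_s$. Since $|H_{s-1}:H_s|=2$, $x$ normalizes $H_s$. Put $K=\langle x,g\rangle$; then $K$ normalizes $H_s$.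

**Step 3: show that $K$ is vertex-transitive, so that $H_s$ can be killed.** Let $\Delta=v_0^K$, which contains all $v_i$. Since $s-1\ge1$, $x$ fixes $v_{s-2}$ and $v_{s-1}$, and it moves $v_s$. As in Step 1, $x$ preserves the block of $\Gamma(v_{s-1})$ containing $v_s$, so $v_s^x$ is the other point $v_s'$ of that block, and $v_s'\in\Delta$.

Next, $G_{v_{-1}v_0\cdots v_{s-1}}=H_s^{g^{-1}}=H_s$ does not contain $x$, while $x$ fixes $v_0,\dots,v_{s-1}$. So $x$ moves $v_{-1}$. As $x$ fixes $v_0$ and $v_1$, and $v_{-1},v_1$ lie in different blocks of $\Gamma(v_0)$, $x$ maps $v_{-1}$ to the other point $v_{-1}'$ of its block, and $v_{-1}'\in\Delta$.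

Apply $g^{s-1}\in K$: it maps $v_0$ to $v_{s-1}$ and the block $\{v_{-1},v_{-1}'\}$ of $\Gamma(v_0)$ to the block of $\Gamma(v_{s-1})$ containing $v_{s-2}$, which is the block not containing $v_s$. Hence
$$\Gamma(v_{s-1})=\{v_s,\;v_s',\;v_{-1}^{g^{s-1}},\;(v_{-1}')^{g^{s-1}}\}\subseteq\Delta.$$
As $K$ is transitive on $\Delta$ and $v_{s-1}\in\Delta$, every vertex of $\Delta$ has all its neighbors in $\Delta$. By connectedness $\Delta=\mathrm V\Gamma$.

**Step 4: read off the orders.** The group $H_s$ fixes $v_0$ and is normalized by the transitive group $K$, so it fixes every vertex, and $H_s=1$. Therefore $|H_k|=2^{s-k}$ for $1\le k\le s$, and $|G_v|=4\cdot2^{s-1}=2^{s+1}$, which is (i). Also $H_{s-1}=\langle x\rangle$ has order $2$, so $x$ is an involution.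

**Step 5: identify the groups $P_k$.** Put $a=g^{-1}$, so $v_j^{a^i}=v_{j-i}$. Since $x$ fixes $v_0,\dots,v_{s-1}$ and moves $v_s$, the element $x_i=x^{a^i}$ fixes $v_{-i},\dots,v_{s-1-i}$ and moves $v_{s-i}$.

Let $1\le k\le s-1$. The vertices $v_0,\dots,v_{s-k}$ are fixed by each of $x_0,\dots,x_{k-1}$, so $P_k\le H_{s-k}$. We show equality by induction. For $k=1$ it is $H_{s-1}=\langle x\rangle$. For $k\ge2$, the element $x_{k-1}$ moves $v_{s-k+1}$, so $x_{k-1}\notin H_{s-k+1}=P_{k-1}$. Hence $|P_k|\ge2\cdot2^{k-1}=2^k=|H_{s-k}|$, so $P_k=H_{s-k}$ has order $2^k$.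

For $k=s$: all of $x_0,\dots,x_{s-1}$ fix $v_0$, so $P_s\le G_{v_0}$. It properly contains $P_{s-1}=H_1$, because $x_{s-1}$ moves $v_1$. On the other hand $x_i$ with $0\le i\le s-2$ fixes $v_1$, and $x_{s-1}$ fixes $v_{-1}$ (as $s-1\ge1$). An element of $G_{v_0}$ fixing a point of $\Gamma(v_0)$ preserves both blocks, so $P_s$ preserves both blocks, while $G_{v_0}$ is transitive on $\Gamma(v_0)$. So $P_s\ne G_{v_0}$. As $|G_{v_0}:H_1|=4$ and $G_{v_0}$ is a $2$-group, $|P_s|=2|H_1|=2^s$. For $k=0$ the group is trivial. This is (ii).

**Step 6: compare $K$ with $G$.** Clearly $K=\langle x,a\rangle$, it is transitive, and $K_{v_0}\ge P_s$. So $|K|\ge|\mathrm V\Gamma|\,2^s=|G|/2$. Then $|T:T\cap K|\le2$, and a nonabelian simple group has no subgroup of index $2$, so $T\le K$. $\square$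

*Check on $W_n$.* Almost simplicity was used only in the last sentence, so we may test the rest on $W_n$ with $G=C_2\wr D_n$. Take $v_i=(i,0)$ and $g$ the rotation $(i,\varepsilon)\mapsto(i+1,\varepsilon)$. For $1\le k\le n-1$, an element fixing $v_0,\dots,v_k$ fixes layers $0$ and $1$, hence all layers, and acts trivially on layers $0,\dots,k$. So $|H_k|=2^{n-1-k}$, and $s=n-1$. The element $x$ swaps the two points of layer $n-1$, and $x_i$ swaps those of layer $n-1-i$. Thus $|P_k|=2^k$, $|G_v|=2^n=2^{s+1}$, and $K=C_2\wr C_n$ has index $2$.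

## 6. Invariants that must change at every step

Let $L=D_4$, with the notation of Lemma 1. Both $P_k$ and its translate $P_k^a=\langle x_1,\dots,x_k\rangle$ lie in $P_{k+1}$, and $x\in P_k$. Suppose we attach to each $2$-group some invariant object that can only move in one direction as the group grows. If the object is the same for $P_k$ and $P_{k+1}$, then the object of $P_k^a$, squeezed below that of $P_{k+1}$ and conjugate to that of $P_k$, is the same again. So the object is preserved by $a$ and by $x$, hence by $K\ge T$. A simple group preserves no interesting object. So the invariant must change at every step, and $s$ is bounded by the length of a chain of possible values. The groups $P_k$ themselves are such an invariant, but chains of $2$-subgroups are as long as $\log|T|_2$, which is the Sylow bound again. The gain comes from coarser invariants with short chains.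

The elements $x_i$ need not lie in $T$, so we work with $Q_k=P_k\cap T$. For $0\le k\le s$ this is a $2$-group. Since $T$ is normal in $G$,
$$Q_k\le Q_{k+1},\qquad Q_k^a\le Q_{k+1},\tag{3}$$
and for $k\ge1$ the element $x\in P_k$ normalizes $Q_k$. Since $P_k/Q_k\cong P_kT/T$ embeds in $\mathrm{Out}(T)$, for $k\le s$ we have $Q_k\ne1$ whenever $2^k>|\mathrm{Out}(T)|$.

**Lemma 2.** Let $F$ be a map from the set of $2$-subgroups of $T$ to a poset $X$ with a strictly monotone integer function $\rho$ on $X$ (so $A<B$ implies $\rho(A)<\rho(B)$), such that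

(a) $Q\le R\Rightarrow F(Q)\le F(R)$;

(b) for all $\alpha\in\mathrm{Aut}(T)$: $F(Q)=F(R)\Rightarrow F(Q^\alpha)=F(R^\alpha)$, and $\rho(F(Q^\alpha))=\rho(F(Q))$;

(c) if $Q\ne1$, then there is $t\in T$ with $F(Q^t)\ne F(Q)$.

Then $F(Q_k)<F(Q_{k+1})$ whenever $1\le k\le s-1$ and $Q_k\ne1$.

*Proof.* By (a) and (3), $F(Q_k)\le F(Q_{k+1})$. Suppose they are equal, and let $S=\{\alpha\in K:F(Q_k^\alpha)=F(Q_k)\}$. If $\alpha,\beta\in S$, then applying $\beta$ to $F(Q_k^\alpha)=F(Q_k)$ and using (b), $F(Q_k^{\alpha\beta})=F(Q_k^\beta)=F(Q_k)$. So $S$ is closed under products, and contains $1$; as $K$ is finite, $S$ is a subgroup. Clearly $x\in S$, since $Q_k^x=Q_k$. By (3) and (a), $F(Q_k^a)\le F(Q_{k+1})=F(Q_k)$, and by (b) both sides have the same $\rho$. Since $\rho$ is strictly monotone, they are equal, so $a\in S$. Hence $S=K\ge T$, contradicting (c). $\square$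

The first invariant is the centralizer. It helps because centralizers of subsets in a matrix algebra are subspaces.

**Corollary 3.** Let $L=D_4$ and suppose $T$ embeds in $\mathrm{GL}_N(\mathbb F)$ for some field $\mathbb F$. Then $|G_v|\le2^{N^2+1}|\mathrm{Out}(T)|$.

*Proof.* **Step 1: check the hypotheses of Lemma 2.** Let $F(Q)=C_T(Q)$, ordered by reverse inclusion, with $\rho=-|C_T(Q)|$. Larger $Q$ have smaller centralizers, so (a) holds, and $\rho$ is strictly monotone. Since $C_T(Q^\alpha)=C_T(Q)^\alpha$, (b) holds. For (c), let $Q\ne1$ and suppose $C_T(Q)^t=C_T(Q)$ for all $t\in T$. Then $C_T(Q)$ is normal in $T$. It contains $Z(Q)$, which is nontrivial because $Q$ is a nontrivial $2$-group. So $C_T(Q)=T$ and $Q\le Z(T)=1$, a contradiction.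

**Step 2: measure the chain.** Put $k_0=\lfloor\log|\mathrm{Out}(T)|\rfloor+1$, so $k_0\ge1$ and $2^{k_0}>|\mathrm{Out}(T)|$. If $s<k_0$ then $s\le\log|\mathrm{Out}(T)|$, and $|G_v|=2^{s+1}\le2|\mathrm{Out}(T)|$. Otherwise $Q_k\ne1$ for $k_0\le k\le s$, and Lemma 2 gives $C_T(Q_{k_0})>\dots>C_T(Q_s)$. Now $C_T(Q)=T\cap C_{M_N(\mathbb F)}(Q)$. The subspaces $C_{M_N(\mathbb F)}(Q_k)$ of $M_N(\mathbb F)$, for $k_0\le k\le s$, form a decreasing chain, and they are distinct because their intersections with $T$ are distinct. They are nonzero, since they contain the identity. So there are at most $N^2$ of them: $s-k_0+1\le N^2$, and $s\le N^2+\log|\mathrm{Out}(T)|$. $\square$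

*Examples.* Let $T=\mathrm{PSL}_2(2^f)=\mathrm{SL}_2(2^f)$ with $f\ge2$, where $|\mathrm{Out}(T)|=f$. With $N=2$ we get $|G_v|\le32f$, although a Sylow $2$-subgroup of $T$ has order $2^f$. So the first failure of Section 4 is repaired.

The second is not. For $T=\mathrm{SL}_d(2)$, $N=d$, the corollary gives $2^{d^2+1}|\mathrm{Out}(T)|$, which exceeds $|T|<2^{d^2}$. The centralizer lives in a space of dimension $d^2$, and over a small field that dimension is as large as $\log|T|$. We need an invariant living in the $d$-dimensional natural module itself.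

## 7. Fixed space and commutator space in characteristic 2

For a group $Y$ acting linearly on $V$, let $C_V(Y)$ be the space of fixed vectors and $[V,Y]$ the span of all $vh-v$, $v\in V$, $h\in Y$. For a transvection $y$ (an element of order $2$, in characteristic $2$) of the form $v\mapsto v+v_1e_3$, these are the hyperplane $v_1=0$ and the line $\langle e_3\rangle$.

One might try $F(Q)=C_V(Q)$ alone. For $\mathrm{SL}_d(q)$ condition (b) then fails under the inverse-transpose automorphism $\gamma$. The transvections $v\mapsto v+v_1e_3$ and $v\mapsto v+v_1e_2$ have the same fixed space but different commutator spaces, and $\gamma$ turns commutator spaces into fixed spaces, as we shall see. So we keep both.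

**Corollary 4.** Let $L=D_4$ and let $T$ be classical in characteristic $2$ with natural module $V$ of dimension $d\ge9$. Then $|G_v|\le2^{2d+1}|\mathrm{Out}(T)|$.

*Proof.* **Step 1: lift $2$-subgroups of $T$ to the matrix group, so that the invariant makes sense.** Here $T=\hat T/Z$ with $\hat T=\mathrm{SL}_d(q),\mathrm{SU}_d(q),\mathrm{Sp}_d(q)$ or $\Omega^\pm_d(q)$, where $q$ is even. The group $Z$ consists of scalars, so it is central and has odd order, and $\hat T$ is irreducible on $V$. Let $Q\le T$ be a $2$-subgroup and let $\tilde Q$ be a Sylow $2$-subgroup of its preimage in $\hat T$. The preimage is generated by the central subgroup $Z$ of odd order and $\tilde Q$, so it equals $Z\times\tilde Q$. Hence $\tilde Q$ is its unique Sylow $2$-subgroup, and it maps isomorphically to $Q$. Put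
$$F(Q)=(C_V(\tilde Q),[V,\tilde Q]),\quad (A,B)\le(A',B')\iff A\ge A',\ B\le B',\quad \rho(A,B)=\mathrm{codim}\,A+\dim B.$$
Clearly $\rho$ is strictly monotone, and (a) holds.

**Step 2: verify (b).** Since $d\ge9$, every automorphism of $T$ is induced by a semilinear map $h$ of $V$ normalizing $\hat T$, except that for $\mathrm{PSL}_d$ one also needs the inverse-transpose map $\gamma$ (Kleidman–Liebeck, Ch. 2). Both clauses of (b) pass to compositions, so it is enough to treat $h$ and $\gamma$ separately.

For $h$: a vector $w$ is fixed by $\tilde Q^h$ iff $wh^{-1}$ is fixed by $\tilde Q$, and $v(h^{-1}yh)-v=\big((vh^{-1})y-vh^{-1}\big)h$. So $F(Q^h)=(C_V(\tilde Q)h,[V,\tilde Q]h)$. This depends only on $F(Q)$ and $h$, and semilinear bijections preserve dimensions.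

For $\gamma$: let $B(u,w)=\sum u_iw_i$ on row vectors. Then $B(uy,wy^\gamma)=u\,y\,y^{-1}w^{\mathsf T}=B(u,w)$. For given $y$, $wy^\gamma=w$ holds iff $B(uy,w)=B(uy,wy^\gamma)$ for all $u$, that is, iff $B(uy,w)=B(u,w)$ for all $u\in V$. So $w$ is fixed by $\tilde Q^\gamma$ iff $w$ is orthogonal to all $uy-u$ with $u\in V$, $y\in\tilde Q$. This says $C_V(\tilde Q^\gamma)=[V,\tilde Q]^\perp$. Replacing $\tilde Q$ by $\tilde Q^\gamma$ and using $\gamma^2=1$, $C_V(\tilde Q)=[V,\tilde Q^\gamma]^\perp$, so $[V,\tilde Q^\gamma]=C_V(\tilde Q)^\perp$. So $F(Q^\gamma)$ is determined by $F(Q)$, and $\rho(F(Q^\gamma))=\dim[V,\tilde Q]+\mathrm{codim}\,C_V(\tilde Q)=\rho(F(Q))$.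

**Step 3: verify (c).** Let $Q\ne1$ and suppose $F(Q^t)=F(Q)$ for all $t\in T$. Then $[V,\tilde Q]$ is $\hat T$-invariant, hence $0$ or $V$. It is not $0$, because $\tilde Q\ne1$ acts faithfully. It is not $V$ either: a $2$-group acting on a nonzero finite vector space in characteristic $2$ fixes a nonzero vector, by counting orbits. Applied to the dual of $V$, this gives a nonzero functional fixed by $\tilde Q$, whose kernel contains $[V,\tilde Q]$. This contradiction proves (c).

**Step 4: count.** For $Q\ne1$ the same facts show that $\mathrm{codim}\,C_V(\tilde Q)$ and $\dim[V,\tilde Q]$ lie between $1$ and $d-1$. So $\rho(F(Q))\in\{2,\dots,2d-2\}$. With $k_0$ as in Corollary 3, either $s<k_0$, or $\rho(F(Q_{k_0}))<\dots<\rho(F(Q_s))$ and $s-k_0+1\le2d-3$. In both cases $s\le2d+\log|\mathrm{Out}(T)|$, and $|G_v|=2^{s+1}$. $\square$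

For $\mathrm{SL}_d(2)$ this gives $\log|G_v|=O(d)$ against $\log|T|$ of order $d^2$, so the second failure of Section 4 is repaired as well.

## 8. Groups of Lie type: the exponent $5/6$

Here we prove Theorem 2(3). The isomorphisms $A_5\cong\mathrm{PSL}_2(4)$ and $A_6\cong\mathrm{PSL}_2(9)$ put $A_5,A_6$ among the classical groups, and $\mathrm{Sp}_4(2)'$, $G_2(2)'$, ${}^2G_2(3)'$ are treated as $\mathrm{PSL}_2(9)$, $\mathrm{PSU}_3(3)$, $\mathrm{PSL}_2(8)$. The Tits group is a single group and affects only $C$. By (1) we may assume $L=D_4$; note $\log|T|\ge\log60>1$, so constants are absorbed in $C$.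

**Step 1: exceptional groups, where the dimension is bounded.** Let $T$ be exceptional over $\mathbb F_q$. Then $T$ lies in an adjoint simple algebraic group of dimension at most $248$. The adjoint representation is not trivial, because a maximal torus acts on root spaces through the roots. So its kernel is a proper normal subgroup, hence finite and central, and it meets the simple group $T$ trivially. So $T$ acts faithfully on the Lie algebra, and Corollary 3 applies with $N\le248$. From the standard list, $|\mathrm{Out}(T)|\le6\log q\le6\log|T|$. Hence $\log|G_v|\le248^2+1+\log(6\log|T|)$, which is at most $C(\log|T|)^{5/6}$.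

Now let $T$ be classical with natural module of dimension $d$ over $\mathbb F_{q^u}$, where $u=2$ in the unitary case and $u=1$ otherwise, with $d\ge2$ for $\mathrm{PSL}_d$, $d\ge3$ for $\mathrm{PSU}_d$, $d\ge4$ for $\mathrm{PSp}_d$, $d\ge7$ for orthogonal groups. Put $\lambda=\log q\ge1$.

**Step 2: bound $|T|$ from below.** We claim $|T|\ge q^{d^2/4}$, that is,
$$d^2\lambda\le4\log|T|.\tag{4}$$
Use $q^i\mp1\ge q^{i-1}$ for $i\ge1$ in the order formulas.

- $|\mathrm{PSL}_d(q)|=q^{d(d-1)/2}\prod_{i=2}^d(q^i-1)/\gcd(d,q-1)\ge q^{d^2-d-1}$, since the gcd is less than $q$. Here $\frac34d^2-d-1\ge0$ for $d\ge2$ (equality at $d=2$).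
- $|\mathrm{PSU}_d(q)|=q^{d(d-1)/2}\prod_{i=2}^d(q^i-(-1)^i)/\gcd(d,q+1)\ge q^{d^2-d-2}$, since $q+1\le q^2$. Here $\frac34d^2-d-2\ge0$ for $d\ge3$.
- $|\mathrm{PSp}_{2l}(q)|=q^{l^2}\prod_{i=1}^l(q^{2i}-1)/\gcd(2,q-1)\ge q^{2l^2-1}\ge q^{l^2}$.
- $|\Omega_{2l+1}(q)|$, $q$ odd, is given by the same formula, so it is at least $q^{2l^2-1}$, and $2l^2-1\ge(2l+1)^2/4$ for $l\ge3$.
- $|\mathrm P\Omega^\pm_{2l}(q)|=q^{l(l-1)}(q^l\mp1)\prod_{i=1}^{l-1}(q^{2i}-1)/\gcd(4,q^l\mp1)\ge q^{2l^2-2l-2}$, since $4\le q^2$. Here $2l^2-2l-2\ge l^2$ for $l\ge4$.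

**Step 3: bound $\mathrm{Out}(T)$.** Write $q=p^f$ with $p$ prime, so $f\le\lambda$. From the standard orders, $|\mathrm{Out}(T)|\le2df$ for linear and unitary groups, and $|\mathrm{Out}(T)|\le24f$ for symplectic and orthogonal groups ($24f$ occurs for $\mathrm P\Omega_8^+(q)$, $q$ odd). So $|\mathrm{Out}(T)|\le24d\lambda\le96\log|T|$ by (4).

**Step 4: Bound A, good for small $d$.** The group $T\le\mathrm{PGL}_d(q^u)$ acts faithfully by conjugation on $d\times d$ matrices, so Corollary 3 with $N=d^2$ gives
$$\log|G_v|\le d^4+1+\log|\mathrm{Out}(T)|.\tag{5}$$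

**Step 5: Bound B, good for large $d$.** For $d\ge9$ we claim
$$\log|G_v|\le4d\lambda+\log|\mathrm{Out}(T)|.\tag{6}$$
For $q$ even this follows from Corollary 4, as $2d+1\le4d\lambda$. For $q$ odd the Sylow bound works. Put $R=q^u$. For $i$ odd, $(R^i-1)/(R-1)$ is a sum of $i$ odd numbers, so it is odd and $(R^i-1)_2=(R-1)_2$. For $i$ even, $R^2\equiv1\pmod4$ gives $(R^i-1)_2=(R^2-1)_2(i/2)_2$. There are $\lceil d/2\rceil$ odd and $\lfloor d/2\rfloor$ even numbers $i\le d$, and $\prod_{j\le\lfloor d/2\rfloor}j_2=(\lfloor d/2\rfloor!)_2\le2^{\lfloor d/2\rfloor}$. Since $|T|$ divides the order of a subgroup of $\mathrm{GL}_d(R)$,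
$$|T|_2\le|\mathrm{GL}_d(R)|_2\le R^{\lceil d/2\rceil}R^{2\lfloor d/2\rfloor}2^{\lfloor d/2\rfloor}\le R^{\lceil d/2\rceil+3\lfloor d/2\rfloor}\le R^{2d}\le q^{4d}.$$
As $G_v$ is a $2$-group and $G_v/(G_v\cap T)$ embeds in $\mathrm{Out}(T)$, $|G_v|\le|T|_2|\mathrm{Out}(T)|$, and (6) follows.

**Step 6: interpolate between the two bounds.** For $d\ge9$, use $\min(y,z)\le y^{1/6}z^{5/6}$:
$$\min(d^4+1,4d\lambda)\le(2d^4)^{1/6}(4d\lambda)^{5/6}=2^{11/6}d^{3/2}\lambda^{5/6}\le4d^{3/2}\lambda^{5/6}\le4(d^2\lambda)^{5/6}\le16(\log|T|)^{5/6},$$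
where the last step is (4) and $4\cdot4^{5/6}\le16$. For $d\le8$, $d^4+1\le4097$. In both cases add $\log|\mathrm{Out}(T)|\le\log(96\log|T|)$ to get $\log|G_v|\le C(\log|T|)^{5/6}$. This proves Theorem 2(3). $\square$

## 9. Finiteness of the exceptional family: proof of Theorem 1

Fix $c>0$ and suppose $|G_v|\ge|\mathrm V\Gamma|^c$. Since $|G|=|G_v||\mathrm V\Gamma|\le|G_v|^{1+1/c}$,
$$\log|G_v|\ge\tfrac c{1+c}\log|G|\ge\tfrac c{1+c}\log|T|.\tag{7}$$
We claim that $|T|$ is bounded in terms of $c$. We go through the classification.

- If $|G_v|\le11664$, in particular if $L\ne D_4$, this is immediate from (7). From now on $L=D_4$, and $G_v$ is a $2$-group by Lemma 1.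
- If $T$ is sporadic or the Tits group, there are finitely many possibilities.
- If $T=A_m$ with $m\ge7$, then (2) and (7) give $m-1\ge\frac c{1+c}\log(m!/2)$, which bounds $m$.
- If $T$ is of Lie type, Theorem 2(3) and (7) give $C(\log|T|)^{5/6}\ge\frac c{1+c}\log|T|$, which bounds $|T|$.

Hence there are finitely many $T$, and $|\mathrm V\Gamma|\le|G|\le|\mathrm{Aut}(T)|$ is bounded in terms of $c$. So only finitely many graphs $\Gamma$ occur, and we let $\mathcal F_c$ be the set of them. If $\Gamma\notin\mathcal F_c$, then $|G_v|<|\mathrm V\Gamma|^c$ for every almost simple $G$ for which $\Gamma$ is $G$-arc-transitive. This proves Theorem 1 and the conjecture. $\blacksquare$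

## 10. Orbits of windows: the upper bound for $A_m$

For the exact rate, the alternating groups decide, and there (2) gives $2^{m-1}$. We want about $2^{m/2}$. The principle of Section 6 applies once more, with a new invariant: the partition of $\{1,\dots,m\}$ into orbits of $P_k$. Each step must merge orbits, but a step that merges a single pair seems to cost only $1$, which would give only $s\le m-1$. The point is to show that once steps become that cheap, they must merge pairs of orbits of the same minimal size, and each such step uses up two of them.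

**Proposition 5.** Let $T=A_m$, $m\ge7$, $L=D_4$, and $s$ as in Lemma 1. Then $s\le m/2+\log m$. If $m$ is not a power of $2$, then $s\le\lfloor m/2\rfloor$.

Since $|G_v|=2^{s+1}$ if $L=D_4$, and (1) covers the other local actions, this gives Theorem 2(1).

*Proof.* Since $T\le K\le S_m$, we have $K\in\{A_m,S_m\}$, acting on $\Omega=\{1,\dots,m\}$.

**Step 0: set up windows and orbit counts.** For $i\le j$ let $W[i,j]=\langle x_i,\dots,x_j\rangle$, a window of length $j-i+1$; the empty window (length $0$) is the trivial group. Then $W[0,k-1]=P_k$ and $W[i,j]^a=W[i+1,j+1]$. So by Lemma 1 a window of length $k\le s$ is a $2$-group of order $2^k$. Consequently, if a window extended by one generator at either end still has length at most $s$, then the window is normal of index $2$ in the extension.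

Let $o_k$ be the number of $P_k$-orbits on $\Omega$ (so $o_0=m$), and $r_k=o_{k-1}-o_k$ for $1\le k\le s$. The involution $x_{k-1}$ normalizes $P_{k-1}$, so it permutes the $P_{k-1}$-orbits, and the $P_k$-orbits correspond to the cycles of this permutation. So $r_k$ is the number of $2$-cycles induced by $x_{k-1}$ on the set of $P_{k-1}$-orbits. In the same way, $W[1,k-1]=P_{k-1}^a$ has $o_{k-1}$ orbits, it is extended by $x_0$ to $P_k$ with $o_k$ orbits, and by $x_k$ to $W[1,k]=P_k^a$, also with $o_k$ orbits. So
$$x_0\text{ and }x_k\text{ each induce exactly } r_k \text{ two-cycles on the set of } W[1,k-1]\text{-orbits}.\tag{8}$$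

**Step 1: show that every step merges something: if $P_{k-1}$ is intransitive, then $r_k\ge1$.** For $k=1$ this holds as $x\ne1$. Let $k\ge2$ and suppose $r_k=0$. Then $P_{k-1}$ and $P_k$ have the same orbit partition $\pi$. The partition $\pi^a$ is the orbit partition of $P_{k-1}^a\le P_k$, so it refines $\pi$; it has as many parts as $\pi$, so $\pi^a=\pi$. Also $\pi^x=\pi$, because $x\in P_{k-1}$. So $K$ preserves $\pi$. Since $x\ne1$ lies in $P_{k-1}$, $\pi$ is not the partition into singletons. As $K\ge A_m$ is primitive, $\pi$ has just one part, contrary to intransitivity.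

**Step 2: show that the number of merges never increases: $r_{k+1}\le r_k$ for $1\le k\le s-1$.** Let $N=W[1,k-1]$, with $o_{k-1}$ orbits. By (8), $x_0$ and $x_k$ each induce $r_k$ transpositions on the set of $N$-orbits, and the orbits of $\langle x_0,x_k\rangle$ there correspond to the orbits of $W[0,k]=P_{k+1}$. View the $2r_k$ transpositions as edges of a graph on the set of $N$-orbits. Each edge lowers the number of components by at most $1$, so $o_{k+1}\ge o_{k-1}-2r_k$. Therefore $r_{k+1}=o_k-o_{k+1}=o_{k-1}-r_k-o_{k+1}\le r_k$.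

**Step 3: count in the intransitive range: if $\ell\le s$ and $P_\ell$ is intransitive, then $\ell\le m/2$.** By Step 1, $r_k\ge1$ for $1\le k\le\ell$. If all these $r_k$ are at least $2$, then $2\ell\le\sum_{k\le\ell}r_k=m-o_\ell<m$, and we are done. Otherwise let $b$ be the least index with $r_b=1$. By Step 2 and $r_k\ge1$, $r_k=1$ for $b\le k\le\ell$. For such $k$, the element $x_{k-1}$ interchanges exactly one pair of $P_{k-1}$-orbits, both of the same size $2^{j_k}$, and fixes all other $P_{k-1}$-orbits.

**Step 3a: show that $2^{j_k}$ is the smallest size of a $P_{k-1}$-orbit, for $b\le k\le\ell$.** For $k=1$ all orbits of $P_0=1$ have size $1$. Let $k\ge2$, let $2^i$ be the smallest size of a $P_{k-1}$-orbit, let $X$ be the union of the $P_{k-1}$-orbits of size $2^i$, and suppose $j_k\ne i$, so $j_k>i$. The $P_k$-orbits are the $P_{k-1}$-orbits, except that two of size $2^{j_k}>2^i$ have been merged. So $X$ is exactly the set of points in $P_k$-orbits of size $\le2^i$. Also $X^a$ is the set of points in $P_{k-1}^a$-orbits of size $\le2^i$. As $P_{k-1}^a\le P_k$,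 the $P_{k-1}^a$-orbit of a point lies in its $P_k$-orbit, so $X\subseteq X^a$, and $X^a=X$ by size. Also $X^x=X$, because $x\in P_{k-1}$. So the nonempty set $X$ is $K$-invariant, and $X=\Omega$. But the interchanged orbits lie outside $X$, a contradiction.

**Step 3b: show that the size does not change: $j_{k+1}=j_k$ for $b\le k<\ell$.** Put $j=j_k$. By Step 3a for $k$, all $P_{k-1}$-orbits have size at least $2^j$, hence so do all $P_k$-orbits, and by Step 3a for $k+1$ we get $j_{k+1}\ge j$. Suppose $j_{k+1}>j$. Then $P_k$ has no orbit of size $\le2^j$. A $P_{k-1}$-orbit of size $2^j$ other than the two merged by $x_{k-1}$ would be a $P_k$-orbit of size $2^j$; so these two are the only $P_{k-1}$-orbits of size $2^j$, and all others are larger.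

Conjugate by $a$. The group $N=W[1,k-1]=P_{k-1}^a$ has exactly two orbits $D,D'$ of size $2^j$, all others are larger, and $x_k=x_{k-1}^a$ induces on the set of $N$-orbits the transposition $(D\,D')$. Now look at the other end of the window. We have $P_k=\langle x_0,N\rangle$, and by (8) $x_0$ induces exactly one transposition on the set of $N$-orbits, since $r_k=1$. As $D$ has size $2^j$, it is not a $P_k$-orbit, so $x_0$ moves $D$, necessarily to the only other $N$-orbit of the same size. So $x_0$ also induces $(D\,D')$. Hence $P_{k+1}=\langle x_0,N,x_k\rangle$ has the same orbits as $P_k=\langle x_0,N\rangle$, that is, $r_{k+1}=0$. This contradicts $r_{k+1}=1$.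

**Step 3c: finish the count.** By Steps 3a and 3b, each of the steps $k=b,\dots,\ell$ merges two orbits of the same size $2^j$ into one of size $2^{j+1}$. So the number of orbits of size $2^j$ drops by $2$ at each of these $\ell-b+1$ steps, starting from at most $o_{b-1}$. As $r_k\ge2$ for $k<b$,
$$2(\ell-b+1)\le o_{b-1}=m-\sum_{k<b}r_k\le m-2(b-1),$$
so $\ell\le m/2$.

**Step 4: handle the case where some $P_k$ is transitive.** If $P_s$ is intransitive, then $s\le m/2$ by Step 3. This is so if $m$ is not a power of $2$, since a transitive $2$-group has $2$-power degree; then $s\le\lfloor m/2\rfloor$. Otherwise let $e$ be least with $P_e$ transitive. Then $e\ge1$, and $e-1\le m/2$ by Step 3.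

Orbits no longer change, so we return to centralizers. For $e\le k\le s$ put $C_k=C_{\mathrm{Sym}(\Omega)}(P_k)$. The centralizer of a transitive group is semiregular (an element fixing one point fixes all its translates), so $|C_k|\le m$. Also $C_k\ge Z(P_k)\ne1$. Suppose $C_k=C_{k+1}$ with $e\le k<s$. Then $C_k^a=C_{\mathrm{Sym}(\Omega)}(P_k^a)\ge C_{k+1}=C_k$, so $a$ normalizes $C_k$, and $x\in P_k$ centralizes it. So $C_k$ is normalized by $K\ge A_m$. The subgroup $C_k\cap A_m$ is normal in $A_m$. If it is trivial, then $|C_k|=2$, and $A_m$ centralizes $C_k$, which is impossible as $C_{S_m}(A_m)=1$. So $C_k\ge A_m$, contradicting $|C_k|\le m$. Therefore $C_e>\dots>C_s\ne1$, and $m\ge|C_e|\ge2^{s-e+1}$. Hence $s\le e-1+\log m\le m/2+\log m$. $\square$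

## 11. Disjoint transpositions and a reflection: graphs for $S_{2n+1}$

The proof of Step 3 suggests what an extremal case looks like: every step merges two fixed points, so the $x_i$ are disjoint transpositions permuted by a cycle $a$. This can be arranged. We now prove Theorem 2(2).

Let $n\ge3$, $m=2n+1$, and $G=S_m$ acting on $\mathbb Z/m$. Let $a:i\mapsto i+1$ and $x_i=(i\;\,n+i)$, so $x_0^{a^i}=x_i$. Let $P=\langle x_0,\dots,x_{n-1}\rangle$. These are disjoint transpositions on $\{0,\dots,2n-1\}$, so $P\cong C_2^n$. Let $\tau:i\mapsto2n-1-i$, an involution.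

**Step 1: relations.** Modulo $m$ we have $2n\mapsto-1=2n$, so $\tau$ fixes $2n$. Following $\tau,a,\tau$ gives $i\mapsto2n-1-i\mapsto2n-i\mapsto i-1$, so $a^\tau=a^{-1}$. For $0\le i\le n-1$, $x_i^\tau=(2n-1-i\;\;n-1-i)=x_{n-1-i}$. So $\tau$ normalizes $P$. It is not in $P$, since it maps $0$ to $2n-1\notin\{0,n\}$. Put $H=P\langle\tau\rangle$; then $|H|=2^{n+1}$. Let $\Gamma$ be the coset graph of $G$ with respect to $H$ and $HaH$.

**Step 2: $\Gamma$ is an undirected, loopless, connected graph on which $G$ acts faithfully and arc-transitively.** It is undirected, since $a^{-1}=a^\tau\in HaH$. It is loopless, since $H$ fixes $2n$ and $a$ does not. It is $G$-arc-transitive, like every coset graph. For connectedness, $\langle x_0,a\rangle$ contains all transpositions $(i\;\,i+n)$, $i\in\mathbb Z/m$. As $\gcd(n,2n+1)=1$, the edges $\{i,i+n\}$ form a connected graph on $\mathbb Z/m$, so these transpositions generate $S_m$. Finally $H$ is a $2$-group, so it does not contain $A_m$ and is core-free.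

**Step 3: the valency $|H:H\cap H^a|$ is $4$.** Since $H$ fixes $2n$, $H^a$ fixes $(2n)^a=0$. The $H$-orbit of $0$ is $\{0,n,2n-1,n-1\}$: indeed $x_0$ gives $n$, $\tau$ gives $2n-1$ and $n-1$, and the set is closed under $\tau$, $x_0$ and $x_{n-1}=(n-1\;\,2n-1)$, while the other $x_i$ with $1\le i\le n-2$ fix it pointwise. It has size $4$, so the stabilizer $H_0$ of $0$ in $H$ has order $2^{n-1}$, and $H\cap H^a\le H_0$. On the other hand $\langle x_1,\dots,x_{n-1}\rangle=\langle x_0,\dots,x_{n-2}\rangle^a$ has order $2^{n-1}$ and lies in $H\cap H^a$. So $H\cap H^a=H_0$ has index $4$ in $H$.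

Thus $|G_v|=|H|=2^{n+1}=2^{(m+1)/2}$ for every odd $m\ge7$.

**Step 4: maximality for odd $m\ge27$.** Then $2^{(m+1)/2}\ge2^{14}=16384>11664$. As $m$ is odd, it is not a power of $2$, and Theorem 2(1) gives $|G_v|\le2^{\lfloor m/2\rfloor+1}=2^{(m+1)/2}$ for all pairs with socle $A_m$. This proves Theorem 2(2). $\square$

## 12. The constant $\frac{\ln2}2$

We prove Theorem 2(4). Since $|\mathrm V\Gamma|\le|\mathrm{Aut}(T)|$, $|\mathrm V\Gamma|\to\infty$ forces $|T|\to\infty$. So $T$ is eventually either $A_m$ with $m\to\infty$ or of Lie type. The function $\ln\ln y/\ln y$ is decreasing for $y>e^e$, so a lower bound on $|\mathrm V\Gamma|$ gives an upper bound on the quotient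
$$\theta=\frac{\ln|G_v|\cdot\ln\ln|\mathrm V\Gamma|}{\ln|\mathrm V\Gamma|}.$$

**Step 1: groups of Lie type contribute nothing.** By Theorem 2(3), $\ln|G_v|=O\big((\ln|T|)^{5/6}\big)$, so $\ln|\mathrm V\Gamma|\ge\ln|T|-\ln|G_v|\ge\frac12\ln|T|$ for $|T|$ large. Hence $\theta=O\big((\ln|T|)^{5/6}\cdot\ln\ln|T|/\ln|T|\big)=O\big((\ln|T|)^{-1/6}\ln\ln|T|\big)\to0$.

**Step 2: alternating groups give at most $\frac{\ln2}2$.** By Theorem 2(1), $\ln|G_v|\le\frac{\ln2}2m+O(\ln m)$. So $\ln|\mathrm V\Gamma|\ge\ln(m!/2)-\ln|G_v|\ge M$ with $M=(1+o(1))\,m\ln m$. Since $\ln M=(1+o(1))\ln m$, monotonicity gives $\ln\ln|\mathrm V\Gamma|/\ln|\mathrm V\Gamma|\le\ln M/M=(1+o(1))/m$. Hence $\theta\le\frac{\ln2}2+o(1)$.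

**Step 3: the value is reached.** For the graphs of Section 11, $\ln|G_v|=\frac{m+1}2\ln2$ and $\ln|\mathrm V\Gamma|=\ln(m!)-\frac{m+1}2\ln2=(1+o(1))\,m\ln m$. So $\ln\ln|\mathrm V\Gamma|/\ln|\mathrm V\Gamma|=(1+o(1))/m$, and $\theta\to\frac{\ln2}2$ as $m\to\infty$ through odd integers. Hence the limsup is exactly $\frac{\ln2}2$. $\blacksquare$
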